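\title{The fibering genus of hyper-K\"ahler fourfolds and sixfolds}

\begin{abstract}
The fibering genus of a projective variety $X$ is the smallest genus of the general fiber of a rational fibration of $X$ into curves. We show that every projective hyper-K\"ahler fourfold has fibering genus at least $3$, with equality for the Hilbert square of a general elliptic K3 surface with a section and a $2$-torsion section, and that every projective hyper-K\"ahler sixfold has fibering genus at least $6$. This answers both parts of a question posed by Voisin. The lower bounds come from the vanishing of the traces of the powers of the symplectic form along correspondences over the base of the fibration, combined with the theorems of Noether and Petri on canonical curves.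
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. A \emph{hyper-K\"ahler manifold} is a simply connected compact K\"ahler manifold $X$ such that $H^0(X,\Omega^2_X)$ is spanned by an everywhere nondegenerate holomorphic $2$-form, the \emph{symplectic form}. All hyper-K\"ahler manifolds in this paper are projective, of dimension $2n\ge 4$.

A \emph{fibration of $X$ into curves} is a dominant rational map $\phi:X\dashrightarrow B$ onto a projective variety $B$ with $\dim B=\dim X-1$ and connected general fiber. The \emph{fibering genus} $\operatorname{fibgen}(X)$ is the minimum, over all such fibrations, of the geometric genus of the general fiber. Fibrations into curves always exist: embed $X$ in a projective space and project from a general linear subspace of codimension $2n$. The general fiber is then a linear section of $X$, a smooth connected curve by Bertini's theorem. The fibering genus is a birational invariant, and it measures how simple the curves can be if exactly one of them is to pass through the general point of $X$. Genus $0$ means that $X$ is birational to a conic bundle. One dimension lower in the symplectic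 series, an elliptic K3 surface is fibered into curves of genus $1$.

Two known results frame the problem. We quote them for orientation only; neither is used below. Let $q$ be the Beauville--Bogomolov form on $H^2(X,\mathbb{Q})$, let $H^2(X,\mathbb{Q})_{\mathrm{tr}}$ be the $q$-orthogonal complement of $NS(X)_{\mathbb{Q}}$, and let $b_{2,\mathrm{tr}}$ be its dimension. The Mumford--Tate group of the Hodge structure on $H^2(X,\mathbb{Q})_{\mathrm{tr}}$ is called maximal if it equals $SO(H^2(X,\mathbb{Q})_{\mathrm{tr}},q)$.
\begin{enumerate}
\item[(1)] If $n\ge 3$, $b_{2,\mathrm{tr}}\ge 5$ and the Mumford--Tate group is maximal, then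
\[
\operatorname{fibgen}(X)\ge \min\bigl(n+2,\;2^{\lfloor (b_{2,\mathrm{tr}}-3)/2\rfloor}\bigr).
\]
\item[(2)] The variety $X$ of lines of a smooth cubic fourfold $Y\subset\mathbb{P}^5$ is a hyper-K\"ahler fourfold. Sending a general line to its intersection point with a hyperplane section $Y_H$ gives a fibration $X\dashrightarrow Y_H$, whose fiber over a general point $y$ is the curve of lines of $Y$ through $y$, a complete intersection of a quadric and a cubic in $\mathbb{P}^3$, of genus $4$. Hence $\operatorname{fibgen}(X)\le 4$.
\end{enumerate}
For sixfolds with $b_{2,\mathrm{tr}}\ge 9$ the bound in (1) is $n+2=5$, and for fourfolds the genus in (2) is $n+2=4$. The following question is posed as open in \cite{Voisin}.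

\medskip
\noindent\emph{Are there hyper-K\"ahler fourfolds with $\operatorname{fibgen}=3$? Are there hyper-K\"ahler sixfolds with $\operatorname{fibgen}=5$?}
\medskip

If $n+2$ were the true minimum in both dimensions, the answers would be no and yes. They are yes and no.

\begin{theorem}\label{thm:main}
Let $X$ be a projective hyper-K\"ahler manifold of dimension $2n\ge 4$ with a fibration into curves whose general fiber has geometric genus $g$.
\begin{enumerate}
\item[(A)] We have $g\ge n$, and the general fiber is not hyperelliptic. If $n=2$, then $g\ge 3$; if $n=3$, then $g\ge 5$.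
\item[(B)] Let $\alpha\in H^0(\mathcal{O}_{\mathbb{P}^1}(4))$ and $\beta\in H^0(\mathcal{O}_{\mathbb{P}^1}(8))$ be general, and let $S$ be the minimal resolution of the Weierstrass surface $y^2=x(x^2+\alpha x+\beta)$. Then $S$ is a K3 surface and $\operatorname{fibgen}(S^{[2]})=3$.
\item[(C)] If $n=3$, then $g\ge 6$.
\end{enumerate}
\end{theorem}

Thus $3$ is the minimum of the fibering genus over all projective hyper-K\"ahler fourfolds, and it is attained, while every projective hyper-K\"ahler sixfold has fibering genus at least $6$. There is no hypothesis on $b_{2,\mathrm{tr}}$ or on the Mumford--Tate group.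

\subsection*{The idea in the smallest case}
Let $\sigma$ be the symplectic form. Since the holomorphic forms of even degree on $X$ are the multiples of the powers of $\sigma$, and these powers do not come from $B$, the base has no holomorphic forms of even degree. The same then holds for every family $P$ of projective spaces over $B$ (Lemma~\ref{lem:vanishing}).

Suppose that the general fiber is hyperelliptic. The hyperelliptic involutions of the fibers form a birational involution $\iota$ of $X$ over $B$, and the quotient $P=X/\iota$ is fibered over $B$ into rational curves. The invariant forms $\sigma+\iota^*\sigma$ and $\sigma^2+\iota^*\sigma^2$ descend to holomorphic forms on a smooth model of $P$, so both vanish. The first relation says $\iota^*\sigma=-\sigma$, and then the second says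
\[
0=\sigma^2+(-\sigma)^2=2\sigma^2 .
\]
This is absurd, because $n\ge 2$. For $n=1$ there is no contradiction, and indeed a double plane branched along a smooth sextic is a K3 surface fibered into hyperelliptic curves of genus $2$, the preimages of the lines through a point.

Every lower bound in this paper is obtained in this way: we find points on the fibers that are parametrized by a family of projective spaces over $B$, sum the powers of $\sigma$ over these points, and read the vanishing of these power sums as the vanishing of a power of $\sigma$. Section~\ref{sec:traces} makes the summation precise, and Section~\ref{sec:pencils} applies it to pencils of low degree. Section~\ref{sec:nu} compares $\sigma$ with the variation of the fibers and proves (A). Section~\ref{sec:example} proves (B). Section~\ref{sec:five} excludes $g=5$ for sixfolds; there the fiber is an intersection of three quadrics in $\mathbb{P}^4$, and the cohomology of its kernel bundles is small enough to force $\sigma^3=0$.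

\section{Traces of the powers of the symplectic form}\label{sec:traces}

\subsection{The setting}
In this section and in Sections~\ref{sec:pencils}, \ref{sec:nu} and~\ref{sec:five} we fix a fibration $\phi:X\dashrightarrow B$ into curves of geometric genus $g$. Resolving the singularities of $B$ and the indeterminacies of $\phi$, we obtain morphisms
\[
X\xleftarrow{\ \pi\ }\widetilde X\xrightarrow{\ f\ }B
\]
with $\widetilde X$ and $B$ smooth projective and $\pi$ birational. From now on $\sigma$ denotes the pullback of the symplectic form to $\widetilde X$. It is nondegenerate on a dense open set, that is, $\sigma^n\ne0$ there. Let $B^\circ\subset B$ be a dense open set over which $f$ is smooth, with connected fibers of genus $g$ that meet the locus where $\sigma$ is nondegenerate, and put $X^\circ=f^{-1}(B^\circ)$. We shrink $B^\circ$ when needed, and ``general $b$'' means $b\in B^\circ$. For such $b$ we write $C=C_b=f^{-1}(b)$.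

The only property of $X$ that we use, besides the nondegeneracy of $\sigma$, is Beauville's theorem that $H^0(X,\Omega^{2k}_X)$ is spanned by the $k$-th power of the symplectic form for $0\le k\le n$. Holomorphic forms are birational invariants of smooth projective varieties, so $H^0(\widetilde X,\Omega^{2k}_{\widetilde X})=\mathbb{C}\sigma^k$.

\subsection{Traces}
Let $h:D\to P$ be a morphism of smooth projective varieties of the same dimension $d$, and let $\omega\in H^0(D,\Omega^p_D)$. The current $h_*[\omega]$ on $P$, which sends a smooth form $\gamma$ of type $(d-p,d)$ to $\int_D\omega\wedge h^*\gamma$, has bidegree $(p,0)$, and it is $\bar\partial$-closed by Stokes' theorem. Its coefficients are distributions killed by all the operators $\partial/\partial\bar z_j$, hence holomorphic functions. So $h_*[\omega]$ is a holomorphic $p$-form $\operatorname{Tr}_h\omega$ on all of $P$. Over an open set where $h$ is finite \'etale, the change of variables formula shows that $\operatorname{Tr}_h\omega$ is the sum of the pullbacks of $\omega$ through the local branches of $h^{-1}$.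

\begin{lemma}\label{lem:vanishing}
\begin{enumerate}
\item[(a)] $H^0(B,\Omega^{2k}_B)=0$ for all $k\ge1$.
\item[(b)] Let $p:P\to B$ be a morphism from a smooth projective variety that is smooth over $B^\circ$ with fibers isomorphic to $\mathbb{P}^m$, for some $m\ge0$. Then $H^0(P,\Omega^{2k}_P)=0$ for all $k\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\dim B=2n-1$, we may assume $k\le n$. Let $\omega\in H^0(B,\Omega^{2k}_B)$ and write $f^*\omega=c\,\sigma^k$. Take a point of $X^\circ$ where $\sigma$ is nondegenerate and a vector $u\neq0$ tangent to the fiber of $f$, and let $\iota_u$ be the contraction with $u$. Then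
\[
0=\iota_uf^*\omega=ck\,(\iota_u\sigma)\wedge\sigma^{k-1}.
\]
Since $\sigma^n$ is a nonzero form of top degree, $0\ne\iota_u\sigma^n=n\,(\iota_u\sigma)\wedge\sigma^{k-1}\wedge\sigma^{n-k}$, so $(\iota_u\sigma)\wedge\sigma^{k-1}\neq0$. Hence $c=0$, and $\omega=0$ because $f$ is a submersion over $B^\circ$.

(b) Let $\omega\in H^0(P,\Omega_P^{j})$ with $j=2k$, and let $\Pi\cong\mathbb{P}^m$ be the fiber over $b\in B^\circ$. The bundle $\Omega^j_P|_\Pi$ has a filtration with graded pieces $\Lambda^iT^*_{B,b}\otimes\Omega_\Pi^{j-i}$, the smallest step being $\Lambda^jT^*_{B,b}\otimes\mathcal{O}_\Pi$. As $H^0(\Pi,\Omega^q_\Pi)=0$ for $q>0$, the restriction of $\omega$ lies in this smallest step. So over $B^\circ$ the form $\omega$ is a section of $p^*\Omega^j_{B^\circ}$, and therefore $\omega=p^*\omega_0$ for a holomorphic form $\omega_0$ on $B^\circ$. We do not yet know that $\omega_0$ extends to $B$; a trace shows it. Let $D\subset P$ be the intersection of $m$ general very ample divisors. It is smooth and irreducible of dimension $\dim B$, and it meets every fiber over $B^\circ$, so it is generically finite over $B$ of some degree $N>0$. The trace to $B$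 of $\omega|_D$ is a holomorphic form on $B$ that equals $N\omega_0$ on a dense open set. It vanishes by (a), so $\omega_0=0$ and $\omega=0$.
\end{proof}

Part (b) already excludes $g=0$: in that case it applies to $P=\widetilde X$ and gives $\sigma=0$.

\begin{remark}
Beauville's theorem cannot be dropped. If $\rho:S\to\mathbb{P}^1$ is an elliptic K3 surface, then $S\times S$ is simply connected and has a nondegenerate holomorphic $2$-form, but $\operatorname{id}\times\rho$ fibers it into curves of genus $1$ over $S\times\mathbb{P}^1$, a base that carries a holomorphic $2$-form.
\end{remark}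

\begin{proposition}[Trace principle]\label{prop:trace}
Let $P^\circ\to B^\circ$ be smooth and projective with fibers isomorphic to $\mathbb{P}^m$, $m\ge0$. Let $D$ be an irreducible variety with a dominant generically finite morphism $h:D\to P^\circ$ and a morphism $\psi:D\to X^\circ$ over $B^\circ$. Let $z\in P^\circ$ have a Zariski neighborhood $U$ over which $h$ is finite \'etale, let $h^{-1}(z)=\{y_1,\dots,y_N\}$, and let $s_i\in\Lambda^2T^*_zP^\circ$ be the pullback of $\sigma_{\psi(y_i)}$ by $d\psi\circ(dh_{y_i})^{-1}$. Then
\[
\sum_{i=1}^Ns_i^k=0\qquad\text{for all }k\ge1 .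
\]
\end{proposition}

\begin{proof}
The variety $P^\circ$ is projective over the quasi-projective variety $B^\circ$, hence quasi-projective. By resolution of singularities it is a dense open subset of a smooth projective variety $P$ with a morphism $p:P\to B$, and $P^\circ=p^{-1}(B^\circ)$ because $P^\circ$ is proper over $B^\circ$. So Lemma~\ref{lem:vanishing}(b) applies to $P$. Choose a smooth projective variety $\overline D$ that shares a dense open set $D'$ with $D$, with morphisms $\bar h:\overline D\to P$ and $\bar\psi:\overline D\to\widetilde X$ extending $h|_{D'}$ and $\psi|_{D'}$. Then $\operatorname{Tr}_{\bar h}\bar\psi^*\sigma^k$ is a holomorphic $2k$-form on $P$, so it is zero. On $U$, the sum of $\psi^*\sigma^k$ over the branches of $h$ is a holomorphic form, whose value at $z$ is $\sum_is_i^k$. Remove from $U$ the closures of the images of $D\setminus D'$ and $\overline D\setminus D'$, which have smaller dimension. On the dense open set that remains, $h$ and $\bar h$ have the same branches, so the sum over the branches is the trace and vanishes. By continuity it vanishes at $z$.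
\end{proof}

The first application has $m=0$. Let $H\subset\widetilde X$ be a general very ample divisor. It is smooth, irreducible and generically finite over $B$ of some degree $N>0$. For general $b$ the intersection $H\cap C=\{x_1,\dots,x_N\}$ is transverse, and $df$ has the linear sections $\lambda_i:T_{B,b}\cong T_{x_i}H\subset T_{x_i}\widetilde X$. Proposition~\ref{prop:trace} with $P^\circ=B^\circ$ and $D=H\cap X^\circ$ gives
\begin{equation}\label{eq:multisection}
\sum_{i=1}^N(\lambda_i^*\sigma_{x_i})^k=0\quad\text{in }\Lambda^{2k}T^*_{B,b},\qquad k\ge1 .
\end{equation}

\section{Pencils of low degree on the fibers}\label{sec:pencils}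

The hyperelliptic argument of the introduction extends from involutions to pencils of any degree $k\le n$, provided that the pencil is unique, so that it forms a family of projective lines over the base itself. The two relations used there are replaced by Newton's identities.

\begin{proposition}\label{prop:pencil}
Let $2\le k\le n$. It is impossible that, for general $b$, there is exactly one line bundle $A_b$ on $C_b$ with $\deg A_b=k$ and $h^0(A_b)\ge2$, and that moreover $h^0(A_b)=2$ and $A_b$ is base point free.
\end{proposition}

\begin{proof}
Suppose that this happens for all $b\in B^\circ$. The relative symmetric product $\operatorname{Sym}^k(X^\circ/B^\circ)$ is projective over $B^\circ$ and parametrizes the effective divisors $\delta$ of degree $k$ on the fibers. By semicontinuity the divisors with $h^0(\delta)\ge2$ form a closed subset $P^\circ$, which we give the reduced structure. As a set, its fiber over $b$ is the pencil $|A_b|$. After shrinking $B^\circ$, the morphism $P^\circ\to B^\circ$ is flat, and its fibers are reduced: the generic fiber is reduced, hence geometrically reduced in characteristic $0$. A complete linear system is embedded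 in $\operatorname{Sym}^kC_b$ as a projective space, so the fibers are the smooth curves $|A_b|\cong\mathbb{P}^1$, and $P^\circ\to B^\circ$ is smooth and projective. In particular $\dim P^\circ=2n$.

Let $D=\{(x,\delta):x\in\delta\}\subset X^\circ\times_{B^\circ}P^\circ$, with the reduced structure, and let $\psi:D\to X^\circ$ and $h:D\to P^\circ$ be the projections. Since $A_b$ is base point free with $h^0(A_b)=2$, each $x\in C_b$ lies on exactly one member of $|A_b|$. So $\psi$ is proper and bijective; hence $D$ is irreducible and $\psi$ is birational, again by characteristic $0$. The general member of $|A_b|$ is a general fiber of the map $C_b\to\mathbb{P}^1$ of degree $k$, so it consists of $k$ distinct points, and the finite morphism $h$ has degree $k$.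

Choose $z\in P^\circ$ such that $h$ is \'etale over a neighborhood of $z$, and such that at each of the $k$ points over $z$ the map $\psi$ is a local isomorphism and $\psi^*\sigma$ is nondegenerate. This is possible because the last two conditions fail on a proper closed subset of $D$, whose image under the finite map $h$ is a proper closed subset. The forms $s_1,\dots,s_k\in\Lambda^2T_z^*P^\circ$ of Proposition~\ref{prop:trace} are then nondegenerate, so $s_i^n\ne0$, and their power sums $p_j=\sum_is_i^j$ vanish for all $j\ge1$. Forms of even degree make up a commutative $\mathbb{Q}$-algebra $R$. Newton's identities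
\[
j\,e_j=\sum_{l=1}^{j}(-1)^{l-1}e_{j-l}\,p_l
\]
show that the elementary symmetric functions $e_1,\dots,e_k$ of the $s_i$ vanish, so $\prod_{l}(t-s_l)=t^k$ in $R[t]$. Substituting $t=s_1$ gives $s_1^k=0$, which contradicts $s_1^n\neq0$ because $k\le n$.
\end{proof}

Recall that a curve of genus $g\ge2$ is \emph{hyperelliptic} if it has a line bundle of degree $2$ with $h^0\ge2$, and that a nonhyperelliptic curve is \emph{trigonal} if it has a line bundle of degree $3$ with $h^0\ge2$.

\begin{corollary}\label{cor:gonality}
If $g\ge2$, the general fiber is not hyperelliptic. If $n\ge3$ and $g\ge5$, it is not trigonal.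
\end{corollary}

\begin{proof}
The set of $b\in B^\circ$ such that $C_b$ has a divisor of degree $k$ with $h^0\ge2$ is the image of a closed subset of $\operatorname{Sym}^k(X^\circ/B^\circ)$, so it is closed. Hence the property holds for all $b$ or fails for general $b$, and it suffices to check the hypotheses of Proposition~\ref{prop:pencil} on each curve.

Let $C$ be hyperelliptic of genus $\ge 2$ and let $\deg A=2$, $h^0(A)\ge2$. If $A$ had a base point $x$, or if $h^0(A)\ge3$ and $x$ is any point, then $A(-x)$ would have degree $1$ and $h^0\ge2$, and $C$ would be rational. The bundle $A$ is unique, because the canonical map of $C$ is the double cover defined by $A$ followed by a Veronese embedding. So $k=2\le n$ is excluded.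

Now we may assume that no fiber is hyperelliptic. Let $C$ be trigonal of genus $\ge5$ and let $\deg A=3$, $h^0(A)\ge2$. The same subtraction of a point, which would now make $C$ hyperelliptic, shows that $A$ is base point free with $h^0(A)=2$. Let $A'$ be a second such bundle and consider the map $C\to\mathbb{P}^1\times\mathbb{P}^1$ given by the two pencils. Its degree onto its image divides $3$. If it is $3$, both projections of the image have degree $1$, so $A$ and $A'$ are both the pullback of the line bundle of degree $1$ on the normalization $\mathbb{P}^1$ of the image, and $A\cong A'$. If it is $1$, then $C$ is birational to a curve of type $(3,3)$, of arithmetic genus $(3-1)(3-1)=4$, contradicting $g\ge5$. So $A$ is unique, and $k=3\le n$ is excluded.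
\end{proof}

\section{The symplectic form and the variation of the fibers}\label{sec:nu}

Fix a general $b$ and put $T=T_{B,b}$ and $V=H^0(C,K_C)$, so that $\dim T=2n-1$ and $\dim V=g$. To bound $g$ from below we map $T$ to $V$ and bound the kernel. The normal bundle sequence
\begin{equation}\label{eq:normal}
0\to T_C\to T_{\widetilde X}|_C\to T\otimes\mathcal{O}_C\to0
\end{equation}
has as connecting homomorphism the \emph{Kodaira--Spencer map} $\kappa:T\to H^1(C,T_C)$. Thus $\kappa(v)=0$ if and only if $v$ lifts to a global section of $T_{\widetilde X}|_C$. Two local lifts of $v\in T$ differ by a section of $T_C$, and $\sigma$ vanishes on $T_C\times T_C$ because $T_C$ has rank $1$. So we obtain a second linear map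
\[
\nu:T\to V,\qquad \nu(v)=\sigma(\tilde v,\cdot)|_{T_C},
\]
where $\tilde v$ is any local lift of $v$. Put
\[
W=\operatorname{Im}\nu,\qquad r=\dim W,\qquad T_0=\ker\nu,\qquad \dim T_0=2n-1-r .
\]
We bound $\dim T_0$ twice: first by showing that $T_0$ is isotropic, then by embedding it through $\kappa$ into a small subspace of $H^1(T_C)$.

\begin{lemma}\label{lem:isotropic}
We have $r\ge n$. Hence $g\ge r\ge n\ge2$.
\end{lemma}

\begin{proof}
Let $v,w\in T_0$. Changing the lift $\tilde v$ by a section $u$ of $T_C$ changes $\sigma(\tilde v,\tilde w)$ by $-\nu(w)(u)=0$, and changing $\tilde w$ by $u$ changes it by $\nu(v)(u)=0$. So $\sigma(\tilde v,\tilde w)$ is a global holomorphic function on $C$, a constant $c$. Evaluating \eqref{eq:multisection} with $k=1$ on $(v,w)$ gives $Nc=0$, so $c=0$. At a point $x\in C$ where $\sigma_x$ is nondegenerate, the preimage of $T_0$ in $T_x\widetilde X$ is therefore an isotropic subspace, of dimension $\dim T_0+1=2n-r$. An isotropic subspace of a symplectic space of dimension $2n$ has dimension at most $n$, so $r\ge n$.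
\end{proof}

Contraction of vector fields with $1$-forms gives a product $H^1(T_C)\otimes V\to H^1(\mathcal{O}_C)$, and Serre duality identifies $H^1(T_C)$ with $H^0(2K_C)^*$. We write $W\cdot V$ for the span of the products $\omega\eta$ with $\omega\in W$, $\eta\in V$, either in $H^0(2K_C)$ or in $\operatorname{Sym}^2V$.

\begin{lemma}\label{lem:symmetry}
For $v,w\in T$ we have $\kappa(v)\nu(w)=\kappa(w)\nu(v)$ in $H^1(\mathcal{O}_C)$. Hence for $v\in T_0$ the class $\kappa(v)$ annihilates $W\cdot V\subset H^0(2K_C)$.
\end{lemma}

\begin{proof}
On an open cover $\{U_j\}$ of $C$ choose lifts $v_j,w_j$ of $v,w$. The cocycles $\chi_{jl}=v_j-v_l$ and $\chi'_{jl}=w_j-w_l$ with values in $T_C$ represent $\kappa(v)$ and $\kappa(w)$, up to a common sign. We have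
\[
\sigma(v_j,w_j)-\sigma(v_l,w_l)=\sigma(\chi_{jl},w_j)+\sigma(v_l,\chi'_{jl})=-\nu(w)(\chi_{jl})+\nu(v)(\chi'_{jl}),
\]
and the left side is a coboundary. If $v\in T_0$, then $\kappa(v)\omega=0$ for every $\omega=\nu(w)\in W$, so $\langle\kappa(v),\omega\eta\rangle=\langle\kappa(v)\omega,\eta\rangle=0$ for all $\eta\in V$.
\end{proof}

It remains to see that $\kappa$ is injective on $T_0$. A vector $v\in T_0\cap\ker\kappa$ has a global lift $\hat v$, and pairing with $\hat v$ is constant along $C$. One would like to kill this constant by \eqref{eq:multisection}, as in Lemma~\ref{lem:isotropic}. This fails: the vector $\lambda_i(v)$ differs from $\hat v(x_i)$ by a vector tangent to $C$, which pairs nontrivially with the lifts of vectors outside $T_0$. We need points on the fibers that move exactly in the direction $\hat v$. The lift $\hat v$ trivializes the family to first order, and points defined by the curve alone follow the trivialization. Zeros of canonical forms are such points, and they are parametrized by a projective bundle over $B^\circ$.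

\begin{lemma}\label{lem:injective}
$T_0\cap\ker\kappa=0$.
\end{lemma}

\begin{proof}
Let $v\in T_0$ with $\kappa(v)=0$, and let $\hat v\in H^0(C,T_{\widetilde X}|_C)$ be a lift of $v$. For $w\in T$ the function $\sigma(\hat v,\tilde w)$ does not depend on the local lift $\tilde w$, because $\nu(v)=0$. So it is a constant $\mu(w)$, and $\sigma_x(\hat v(x),w')=\mu(w)$ for every $x\in C$ and every $w'\in T_x\widetilde X$ with $df(w')=w$.

The sheaf $f_*\Omega^1_{X^\circ/B^\circ}$ is a vector bundle with fibers $H^0(K_{C_{b'}})$, compatible with base change. Let $P^\circ\to B^\circ$ be the projective bundle of pairs $(b',[\eta])$ with $0\ne\eta\in H^0(K_{C_{b'}})$, and let $D\subset X^\circ\times_{B^\circ}P^\circ$ be the zero scheme of the tautological form, with points $(x,[\eta])$ such that $\eta(x)=0$. As $g\ge2$, canonical systems are base point free, so $\psi:D\to X^\circ$ is a bundle of hyperplanes in the fibers of $X^\circ\times_{B^\circ}P^\circ\to X^\circ$, and $D$ is smooth and irreducible. The projection $h:D\to P^\circ$ is finite and flat of degree $2g-2$, because $D$ is a divisor that cuts a canonical divisor on each fiber of the family of curves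 $X^\circ\times_{B^\circ}P^\circ\to P^\circ$. By Bertini's theorem there is $\eta\in V$ with simple zeros $x_1,\dots,x_{2g-2}$. Then $h$ is \'etale over a neighborhood of $z=(b,[\eta])$, and Proposition~\ref{prop:trace} applies at $z$.

Let $\Delta=\operatorname{Spec}\mathbb{C}[\varepsilon]/(\varepsilon^2)$ and view $v$ as a morphism $\Delta\to B$. The section $\hat v$ defines a morphism $\Phi:C\times\Delta\to\widetilde X$, which pulls a local function $\varphi$ back to $\varphi|_C+\varepsilon\,\hat v(\varphi)$. It lies over $v$ because $df(\hat v)=v$. The induced morphism $C\times\Delta\to\widetilde X\times_B\Delta$ of flat $\Delta$-schemes is the identity modulo $\varepsilon$, hence an isomorphism. Under it, the constant relative form $\eta$ on $C\times\Delta$ defines a morphism $\Delta\to P^\circ$ over $v$, that is, a tangent vector $\xi\in T_zP^\circ$ over $v$. The constant form vanishes along $\{x_i\}\times\Delta$, so the pair $(\Phi|_{\{x_i\}\times\Delta},\xi)$ is a $\Delta$-point of $D$, that is, a tangent vector to $D$ at $y_i=(x_i,[\eta])$ that maps to $\xi$ under $dh$ and to $\hat v(x_i)$ under $d\psi$. As $dh_{y_i}$ is bijective, $d\psi\circ(dh_{y_i})^{-1}(\xi)=\hat v(x_i)$.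

Given $w\in T$, choose $\xi'\in T_zP^\circ$ over $w$ and put $w_i'=d\psi\circ(dh_{y_i})^{-1}(\xi')$. Since $h$ and $\psi$ are morphisms over $B^\circ$, we have $df(w'_i)=w$. The trace principle with $k=1$, evaluated on $(\xi,\xi')$, gives
\[
0=\sum_{i=1}^{2g-2}\sigma_{x_i}(\hat v(x_i),w_i')=(2g-2)\,\mu(w).
\]
So $\mu=0$, which means that $\hat v(x)\in\ker\sigma_x$ for all $x\in C$. At a point where $\sigma_x$ is nondegenerate we get $\hat v(x)=0$, and $v=df(\hat v(x))=0$.
\end{proof}

To compute the annihilator of $W\cdot V$ we use the canonical embedding $C\subset\mathbb{P}(V^*)$, the projective space of lines in $V^*$. Max Noether's theorem says that for a nonhyperelliptic curve of genus $g\ge3$ the multiplication map $\operatorname{Sym}^2V\to H^0(2K_C)$ is onto. Its kernel $I_2$ is the space of quadrics containing $C$. Put $c=g-r=\dim V/W$, and let $\ell=\mathbb{P}((V/W)^*)\subset\mathbb{P}(V^*)$ be the common zero locus of $W$, a linear space of dimension $c-1$. Restriction of quadratic forms to $\ell$ is the map $\operatorname{Sym}^2V\to\operatorname{Sym}^2(V/W)$, with kernel $W\cdot V$. Let $I_2|_\ell$ be the image of $I_2$.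

\begin{proposition}\label{prop:inequality}
If $g\ge3$, then
\begin{equation}\label{eq:inequality}
2n-1-r\ \le\ \frac{c(c+1)}2-\dim I_2|_\ell .
\end{equation}
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:symmetry} and~\ref{lem:injective}, $\kappa$ embeds $T_0$ into the dual of $H^0(2K_C)/(W\cdot V)$. By Corollary~\ref{cor:gonality} the curve $C$ is not hyperelliptic, so Noether's theorem gives
\[
H^0(2K_C)/(W\cdot V)=\operatorname{Sym}^2V/(I_2+W\cdot V)=\operatorname{Sym}^2(V/W)/I_2|_\ell .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
By Lemma~\ref{lem:isotropic}, $g\ge n\ge2$, and by Corollary~\ref{cor:gonality} the general fiber is not hyperelliptic. Curves of genus $2$ are hyperelliptic, so $g\ge3$, which settles $n=2$. Let $n=3$. Then $r\ge3$, and \eqref{eq:inequality} gives $5-r\le c(c+1)/2$, where $g=r+c$. If $r\ge5$, then $g\ge5$. If $r=4$, then $c(c+1)/2\ge1$, so $c\ge1$ and $g\ge5$. If $r=3$, then $c(c+1)/2\ge2$, so $c\ge2$ and $g\ge5$.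
\end{proof}

\section{A fourfold fibered into curves of genus three}\label{sec:example}

Recall that for a projective K3 surface $S$ the Hilbert scheme $S^{[2]}$ of subschemes of length $2$ is a projective hyper-K\"ahler fourfold, birational to the quotient of $S\times S$ by the swap of the factors.

\subsection{Why a $2$-torsion section}
If $S\to\mathbb{P}^1$ is elliptic, then $S\times S$ is fibered over $\mathbb{P}^1\times\mathbb{P}^1$ into products $F_1\times F_2$ of two fibers, and a pencil of curves on each such product, chosen symmetrically, fibers $S^{[2]}$ into curves. When there is a section, each $F_i$ is a double cover $x_i:F_i\to\mathbb{P}^1$ branched over four points, and one can pull back the graphs $x_1=m(x_2)$ of M\"obius transformations. Such a pullback is a $(\mathbb{Z}/2)^2$-cover of a line, branched over the union of two sets of four points. If this union has $\epsilon\ge5$ points, the Hurwitz computation in the proof below gives genus $\epsilon-3$. A general $m$ gives genus $5$, and each pair of branch points matched by $m$ lowers the genus by one. The section provides the distinguished branch point $x=\infty$; a $2$-torsion section provides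 a second one, $x=0$. The transformations fixing $0$ and $\infty$ are the scalings $x_1=ux_2$, which form exactly a one-parameter family and give genus $3$. Matching three pairs would give genus $2$, but it determines $m$ and leaves no pencil.

\subsection{The surface}
Let $\alpha,\beta$ be as in Theorem~\ref{thm:main}(B), put $\mathcal{L}=\mathcal{O}_{\mathbb{P}^1}(2)$, and let $\rho:\overline S\to\mathbb{P}^1$ be the Weierstrass fibration
\[
y^2=x\,(x^2+\alpha(t)x+\beta(t)),
\]
where $x$ and $y$ are fiber coordinates of $\mathcal{L}^2$ and $\mathcal{L}^3$. The points at infinity of the fibers form a section, and $x=y=0$ is a $2$-torsion section. The discriminant is $16\beta^2(\alpha^2-4\beta)$, of degree $24$. We use that $\beta$ and $\alpha^2-4\beta$ have simple zeros and no common zero. Each of these three conditions is open and nonempty (for the simple zeros of $\alpha^2-4\beta$ take $\alpha=0$; a common zero is a common zero of $\alpha$ and $\beta$), so they hold together for general $\alpha,\beta$.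

A singular point of $\overline S$ is a singular point of its fiber, so it has $y=0$ and $x$ a multiple root of the cubic. Let $t$ be a local coordinate at the image point $t_0$, and note that $\alpha(t_0)\ne0$ at every zero of the discriminant.
\begin{itemize}
\item If $\alpha^2-4\beta$ vanishes at $t_0$, the double root is $x_0=-\alpha(t_0)/2\ne0$. The $t$-derivative of the cubic at $(t_0,x_0)$ is $x_0(\alpha'x_0+\beta')=-\tfrac14x_0(\alpha^2-4\beta)'(t_0)\neq0$, so $\overline S$ is smooth there.
\item If $\beta(t_0)=0$, the double root is $x_0=0$. The function $w=x^2+\alpha x+\beta$ has $t$-derivative $\beta'(t_0)\ne0$ at this point, so $(x,y,w)$ are local coordinates, and the equation $y^2=xw$ is an $A_1$ singularity.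
\end{itemize}
For a Weierstrass fibration, the dualizing sheaf is $\rho^*(K_{\mathbb{P}^1}\otimes\mathcal{L})$ and $R^1\rho_*\mathcal{O}_{\overline S}=\mathcal{L}^{-1}$. Here the first is trivial, and the Leray spectral sequence gives $H^1(\mathcal{O}_{\overline S})=0$, since $H^1(\mathcal{O}_{\mathbb{P}^1})=0$ and $H^0(\mathcal{L}^{-1})=0$. Both properties pass to the minimal resolution of $A_1$ points. So $S$ is a projective K3 surface.

\subsection{The fibration}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Fix an affine coordinate $t$ on $\mathbb{P}^1$, so that $\alpha,\beta$ become polynomials in $t$ and $x,y$ become rational functions on $S$. Index the functions on the two factors of $S\times S$ by $1,2$ and consider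
\[
\Psi:S\times S\dashrightarrow(\mathbb{P}^1)^3,\qquad\Psi=(t_1,t_2,u),\quad u=x_1/x_2 .
\]
It is dominant, since $t_1,x_1,t_2,x_2$ are algebraically independent. It carries the swap to the involution $j(t_1,t_2,u)=(t_2,t_1,u^{-1})$, so it induces a dominant rational map $\phi:S^{[2]}\dashrightarrow(\mathbb{P}^1)^3/j$ onto a projective threefold. A general point $z$ has $j(z)\ne z$, and the swap exchanges $\Psi^{-1}(z)$ and $\Psi^{-1}(j(z))$. So the general fiber of $\phi$ is birational to the general fiber of $\Psi$.

Put $x=x_2$, so that $x_1=ux$, and $\alpha_i=\alpha(t_i)$, $\beta_i=\beta(t_i)$. Over $\mathbb{C}(t_1,t_2,u)$ the function field of $S\times S$ is that of the curve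
\[
y_1^2=f_1:=ux\,(u^2x^2+\alpha_1ux+\beta_1),\qquad y_2^2=f_2:=x\,(x^2+\alpha_2x+\beta_2).
\]
For general $t_i$ the polynomial $x^2+\alpha_ix+\beta_i$ has two distinct nonzero roots. The roots of the quadratic factor of $f_1$ are the roots for $i=1$ divided by $u$, so for general $u$ the two quadratic factors have together four distinct nonzero roots. Each of $f_1,f_2,f_1f_2$ has a simple zero at one of these roots, so none of them is a square in $\mathbb{C}(x)$; the same holds for the generic fiber over an algebraic closure of $\mathbb{C}(t_1,t_2,u)$. The general fiber is therefore an irreducible Galois cover of the $x$-line with group $(\mathbb{Z}/2)^2$, and $\phi$ is a fibration into curves.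

The cover is unramified over the points where $f_1$ and $f_2$ both have even order, so it is branched at most over $0$, $\infty$ and the four roots. At $0$ both $f_i$ have order $1$ and at $\infty$ both have order $-3$; so adjoining $\sqrt{f_1f_2}$ is unramified there and adjoining $\sqrt{f_1}$ is ramified. At each of the four roots exactly one of $f_1,f_2$ has odd order. In all six cases the inertia group has order $2$, so there are two points over the branch point, each of ramification index $2$. With $\epsilon$ such branch points the Hurwitz formula reads $2g-2=4\cdot(-2)+2\epsilon$, that is, $g=\epsilon-3$. Here $\epsilon=6$ and $g=3$. So $\operatorname{fibgen}(S^{[2]})\le3$, and equality holds by (A).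
\end{proof}

\begin{remark}
These fibers are smooth plane quartics, as (A) requires. With $Y_i=y_i/x$ the equations become $Y_1^2=u^3x+\alpha_1u^2+\beta_1u\,x^{-1}$ and $Y_2^2=x+\alpha_2+\beta_2x^{-1}$. For general $u$ we have $u^3\beta_2-u\beta_1\ne0$, so $x$ and $x^{-1}$ are polynomials of degree at most $1$ in $Y_1^2,Y_2^2$. Hence $Y_1,Y_2$ generate the function field, and the relation $x\cdot x^{-1}=1$ puts the curve birationally on a plane curve of degree at most $4$, which has geometric genus $3$ only if it is a smooth quartic.
\end{remark}

\section{Sixfolds are not fibered into curves of genus five}\label{sec:five}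

For $n=3$ and $g=5$ the inequality \eqref{eq:inequality} can hold: if $\nu$ is bijective it reads $0\le0$. So we must use more of $\sigma$ than the map $\nu$, which records only the pairing of $T_C$ with the other directions.

\subsection{The reduced form}
Let $n\ge 2$ and $g$ be arbitrary for the moment, and keep the notation of Section~\ref{sec:nu}. The rule $v\mapsto\sigma(\tilde v,\cdot)|_{T_C}$ also makes sense for local sections $v$ of $T\otimes\mathcal{O}_C$. It is the composition of $\nu$ with the evaluation $W\otimes\mathcal{O}_C\to K_C$. Its image is the line bundle $L=K_C(-Z)$, where $Z$ is the base divisor of $W\neq0$, and $W$ generates $L$. Define $\mathcal{E}$ by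
\[
0\to\mathcal{E}\to T\otimes\mathcal{O}_C\to L\to0 .
\]
This is a subbundle of rank $2n-2$, and its fibers $\mathcal{E}_x\subset T$ are hyperplanes. Lifts of local sections of $\mathcal{E}$ pair to zero with $T_C$, so $s(v,w)=\sigma(\tilde v,\tilde w)$ does not depend on the lifts and defines
\[
s\in H^0(C,\Lambda^2\mathcal{E}^*).
\]
Where $\sigma_x$ is nondegenerate, $\mathcal{E}_x=T_{C,x}^\perp/T_{C,x}$ and $s_x$ is the symplectic form induced on this quotient. The next statement says that $s$ must really vary along $C$.

\begin{proposition}\label{prop:constant}
Let $n\ge3$. For general $b$ there is no $\theta\in\Lambda^2T^*$ with $s=\theta|_{\mathcal{E}}$.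
\end{proposition}

\begin{proof}
Suppose $s=\theta|_{\mathcal{E}}$. For $x\in C$ put $\tau_x=\sigma_x-f^*\theta\in\Lambda^2T_x^*\widetilde X$, and let $\widetilde{\mathcal{E}}_x\subset T_x\widetilde X$ be the preimage of $\mathcal{E}_x$, a hyperplane. For $v',w'\in\widetilde{\mathcal{E}}_x$ with images $v,w\in\mathcal{E}_x$ we have $\sigma_x(v',w')=s_x(v,w)=\theta(v,w)$, so $\tau_x$ vanishes on $\widetilde{\mathcal{E}}_x$. A $2$-form that vanishes on the hyperplane $\zeta=0$ has the form $\zeta\wedge\zeta'$. Hence $\tau_x^2=0$ for all $x\in C$.

With $x_i,\lambda_i$ as in \eqref{eq:multisection}, put $t_i=\lambda_i^*\tau_{x_i}$. Then $t_i^2=0$, and $\lambda_i^*\sigma_{x_i}=t_i+\theta$ because $df\circ\lambda_i=\operatorname{id}$. Equation \eqref{eq:multisection} with $k=1$ gives $\sum_it_i=-N\theta$, and with $k=2$ it gives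
\[
0=\sum_i(t_i+\theta)^2=\sum_it_i^2+2\theta\wedge\sum_it_i+N\theta^2=-N\theta^2 .
\]
So $\theta^2=0$, and for every $x\in C$
\[
\sigma_x^3=\tau_x^3+3\,\tau_x^2\wedge f^*\theta+3\,\tau_x\wedge f^*\theta^2+f^*\theta^3=0 .
\]
Since $n\ge3$, this contradicts $\sigma_x^n\ne0$ at a general point of $C$.
\end{proof}

For $n=2$ the conclusion $\sigma^3=0$ is empty, so the argument says nothing about fourfolds. To prove (C) we show that for $n=3$ and $g=5$ \emph{every} section of $\Lambda^2\mathcal{E}^*$ is the restriction of a constant form. This is a question about the curve $C$ and the subspace $W\subset V$.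

\subsection{The canonical curve and the subspace $W$}
From now on $n=3$ and $g=5$. By Corollary~\ref{cor:gonality}, $C$ is neither hyperelliptic nor trigonal. Petri's theorem says that the homogeneous ideal of a canonical curve is generated by $I_2$ unless the curve is trigonal or a plane quintic, the latter having genus $6$. So the ideal of $C\subset\mathbb{P}^4=\mathbb{P}(V^*)$ is generated by $I_2$, and $\dim I_2=15-12=3$ by Noether's theorem. Let $Q_1,Q_2,Q_3$ be a basis of $I_2$. They cut out $C$ as a scheme. Their zero locus has codimension $3$ and the polynomial ring is Cohen--Macaulay, so they form a regular sequence.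

By Lemma~\ref{lem:isotropic}, $r\in\{3,4,5\}$. Put $e=5-r\in\{0,1,2\}$; then $\dim T_0=e$ and $c=e$, and $\ell$ is empty, a point or a line. An arbitrary subspace $W\subset V$ would be hard to control, but \eqref{eq:inequality} forces $W$ to be a complete linear system.

\begin{lemma}\label{lem:W}
We have $\deg Z=e$ and $W=H^0(L)$. Moreover $\dim I_2|_\ell=0,0,1$ for $e=0,1,2$.
\end{lemma}

\begin{proof}
The base divisor $Z$ is the subscheme of $C$ defined by the linear forms in $W$, that is, the scheme $\ell\cap C$. Since $I_2$ generates the ideal of $C$, it is the subscheme of $\ell$ defined by $I_2|_\ell$.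

If $e=0$, then $W=V$ and $Z=0$. If $e=1$, then \eqref{eq:inequality} reads $1\le1-\dim I_2|_\ell$. So $I_2|_\ell=0$ and $Z=\ell$ is a reduced point of $C$. If $e=2$, then \eqref{eq:inequality} reads $2\le3-\dim I_2|_\ell$. The line $\ell$ is not contained in $C$, so $I_2|_\ell\neq0$; thus $\dim I_2|_\ell=1$, and $Z$ is the zero scheme on $\ell$ of one nonzero quadratic form, of length $2$. In all cases $W\subset H^0(K_C(-Z))$. As $K_C$ is very ample and $\deg Z=e\le2$, this space has dimension $5-e=\dim W$.
\end{proof}

Define the kernel bundle $M$ by
\begin{equation}\label{eq:M}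
0\to M\to W\otimes\mathcal{O}_C\to L\to0,\qquad\operatorname{rk}M=4-e,\qquad\det M=L^{-1}.
\end{equation}

\begin{lemma}\label{lem:kernel}
The restriction maps $W^*\to H^0(M^*)$ and $\Lambda^2W^*\to H^0(\Lambda^2M^*)$ are onto.
\end{lemma}

\begin{proof}
\emph{The first map.} The dual sequence $0\to L^{-1}\to W^*\otimes\mathcal{O}_C\to M^*\to0$ shows that the cokernel of $W^*\to H^0(M^*)$ is the kernel of $H^1(L^{-1})\to W^*\otimes H^1(\mathcal{O}_C)$. By Serre duality this kernel is dual to the cokernel of the multiplication map $W\otimes V\to H^0(K_C\otimes L)=H^0(2K_C-Z)$. The image of this map is $W\cdot V/(W\cdot V\cap I_2)$, with $W\cdot V$ taken in $\operatorname{Sym}^2V$. Now $W\cdot V$ is the kernel of restriction to $\ell$, so $\dim W\cdot V=15-e(e+1)/2$, and $W\cdot V\cap I_2=\ker(I_2\to I_2|_\ell)$ has dimension $3,3,2$ by Lemma~\ref{lem:W}. For $e=0,1,2$ the image has dimension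
\[
15-3=12,\qquad14-3=11,\qquad12-2=10 .
\]
By Riemann--Roch, $h^0(2K_C-Z)=(16-e)-4=12-e$, since $16-e>2g-2$. So multiplication is onto and the cokernel vanishes.

\emph{The second map is injective.} For $x\in C$ let $\operatorname{ev}_x\in W^*$ be evaluation at $x$, defined up to a scalar, so that $M_x=\ker\operatorname{ev}_x$. If $\theta\in\Lambda^2W^*$ vanishes on $M_x$, then $\theta$ is divisible by $\operatorname{ev}_x$ and $\operatorname{ev}_x\wedge\theta=0$. The forms $\operatorname{ev}_x$ span $W^*$, because a section of $L$ that vanishes everywhere is zero. So if $\theta$ restricts to zero on $M$, then $\varepsilon_k\wedge\theta=0$ for each member of a basis $(\varepsilon_k)$ of $W^*$. This kills the coefficient of $\varepsilon_i\wedge\varepsilon_j$ in $\theta$ whenever $k\notin\{i,j\}$, and such a $k$ exists because $\dim W\ge3$.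

It remains to show that $h^0(\Lambda^2M^*)\le\dim\Lambda^2W^*$. We use the isomorphism $\Lambda^2M^*\cong\Lambda^{2-e}M\otimes L$, given by the perfect pairing $\Lambda^2M\otimes\Lambda^{2-e}M\to\det M=L^{-1}$.

\emph{Case $e=2$.} Here $\Lambda^2M^*\cong L$ and $h^0(L)=3=\dim\Lambda^2W^*$.

\emph{Case $e=1$.} Here $Z$ is a point $p$, $\dim W=4$ and $\Lambda^2M^*\cong M\otimes L$. Tensoring \eqref{eq:M} with $L$ and using $H^0(L)=W$, we see that $H^0(M\otimes L)$ is the kernel of the multiplication $W\otimes W\to H^0(L^2)\subset H^0(2K_C)$. Multiplication kills $\Lambda^2W$, and on $\operatorname{Sym}^2W\subset\operatorname{Sym}^2V$ its kernel is $\operatorname{Sym}^2W\cap I_2$. An element of $\operatorname{Sym}^2W$ is a sum of products of two linear forms vanishing at $p$, so it is a quadratic form singular at $p$. But $C$ is smooth of codimension $3$ at $p$ and its ideal is generated by $Q_1,Q_2,Q_3$, so by the Jacobian criterion their differentials at $p$ are linearly independent, and no nonzero element of $I_2$ is singular at $p$. Hence $\operatorname{Sym}^2W\cap I_2=0$ and $h^0(M\otimes L)=\dim\Lambda^2W=6$.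

\emph{Case $e=0$.} Here $W=V$, $L=K_C$ and $\Lambda^2M^*\cong\Lambda^2M\otimes K_C$. The sequence \eqref{eq:M} induces
\[
0\to\Lambda^2M\to\Lambda^2V\otimes\mathcal{O}_C\to M\otimes K_C\to0,
\]
where the second map, followed by $M\otimes K_C\subset V\otimes K_C$, sends $u\wedge v$ to $v\otimes u-u\otimes v$. Tensoring with $K_C$ and taking sections gives
\[
H^0(\Lambda^2M\otimes K_C)=\ker\bigl(\Lambda^2V\otimes V\to V\otimes H^0(2K_C)\bigr),\qquad(u\wedge v)\otimes w\mapsto v\otimes uw-u\otimes vw .
\]
The same formula, with products taken in $\operatorname{Sym}^2V$, is the middle differential of the Koszul complex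
\[
0\to\Lambda^3V\to\Lambda^2V\otimes V\xrightarrow{\ \delta\ }V\otimes\operatorname{Sym}^2V\to\operatorname{Sym}^3V\to0,
\]
which is exact: it is the part of degree $3$ of the Koszul resolution of $\mathbb{C}$ over $\operatorname{Sym}V$. Let $a$ be in the kernel above. Then $\delta a\in V\otimes I_2$, say $\delta a=\sum_{i=1}^3l_i\otimes Q_i$ with $l_i\in V$, and $l_1Q_1+l_2Q_2+l_3Q_3=0$ in $\operatorname{Sym}^3V$. Since $Q_3$ is a nonzerodivisor modulo $(Q_1,Q_2)$, the linear form $l_3$ lies in $(Q_1,Q_2)$, so $l_3=0$ by degree. Since $Q_2$ is a nonzerodivisor modulo $Q_1$, we get $l_2\in(Q_1)$, so $l_2=0$, and then $l_1=0$. Thus $\delta a=0$ and $a\in\Lambda^3V$. So $h^0(\Lambda^2M^*)\le\dim\Lambda^3V=10=\dim\Lambda^2V^*$.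
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
Let $n=3$. By (A), $g\ge5$. Suppose $g=5$. Choose a complement of $T_0$ in $T$ and identify it with $W$ by $\nu$, so that $T=T_0\oplus W$ and $\mathcal{E}=(T_0\otimes\mathcal{O}_C)\oplus M$. The restriction map $\Lambda^2T^*\to H^0(\Lambda^2\mathcal{E}^*)$ is then the direct sum of the three maps
\[
\Lambda^2T_0^*\to\Lambda^2T_0^*\otimes H^0(\mathcal{O}_C),\qquad T_0^*\otimes W^*\to T_0^*\otimes H^0(M^*),\qquad\Lambda^2W^*\to H^0(\Lambda^2M^*).
\]
The first is an isomorphism because $C$ is connected, and the other two are onto by Lemma~\ref{lem:kernel}. So $s=\theta|_{\mathcal{E}}$ for some $\theta\in\Lambda^2T^*$, which contradicts Proposition~\ref{prop:constant}. Hence $g\ge6$.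
\end{proof}

\begin{thebibliography}{9}

\bibitem{Voisin}
Claire Voisin, \emph{On fibrations and measures of irrationality of hyper-K\"ahler manifolds}, arXiv:2201.07037 (2022).

\end{thebibliography}
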